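\title{Superclub and graphs with no infinite path}

\begin{abstract}
We prove that superclub at $\aleph_1$ is consistent with the partition relation $\omega^*\cdot\omega_1\rightarrow(\omega^*\cdot\omega_1,\text{infinite path})^2$. The proof has two independent parts. In ZFC, the relation $\omega^*\cdot\lambda\rightarrow(\omega^*\cdot\lambda,\text{infinite path})^2$ holds for every regular uncountable $\lambda$ that is smaller than $\mathrm{cov}(\mathcal M)$ or larger than $\mathrm{non}(\mathcal M)$. Over a model of $\diamondsuit$, we force superclub together with $\mathrm{non}(\mathcal M)=\aleph_1$ and $\mathrm{cov}(\mathcal M)$ as large as desired. We also show that superclub implies $\mathfrak b=\aleph_1$, so that $\mathrm{cov}(\mathcal M)$ cannot be replaced by $\mathrm{add}(\mathcal M)$ in the second part.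
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Independent sets and infinite paths}

Let $G=(X,E)$ be an undirected graph whose vertex set $X$ carries a linear order. A set $W\subseteq X$ is \emph{independent} if $[W]^2\cap E=\varnothing$. An \emph{infinite path} is a sequence $\langle v_n:n\in\omega\rangle$ of pairwise distinct vertices with $\{v_n,v_{n+1}\}\in E$ for all $n$. For an order type $\tau$, the relation
\[
\tau\rightarrow(\tau,\text{infinite path})^2
\]
means that every graph whose vertex set has order type $\tau$ has an independent set of order type $\tau$ or an infinite path. In other words, a graph with no infinite path has too few edges to put one inside every copy of $\tau$.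

For a regular uncountable cardinal $\lambda$, the type $\omega^*\cdot\lambda$ is the order type of $\lambda\times\omega$ under the order
\[
(\alpha,m)<^*(\beta,n)\iff \alpha<\beta,\ \text{ or }\ \alpha=\beta\text{ and }m>n .
\]
It consists of $\lambda$ \emph{columns} $X_\alpha=\{\alpha\}\times\omega$, each a copy of $\omega^*$, the reverse of $\omega$. Call $W\subseteq\lambda\times\omega$ \emph{large} if $W\cap X_\alpha$ is infinite for $\lambda$ many $\alpha$.

\begin{lemma}\label{lem:large}
A set $W\subseteq\lambda\times\omega$ has a subset of type $\omega^*\cdot\lambda$ if and only if it is large.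
\end{lemma}

\begin{proof}
Let $W$ be large and keep only the columns that $W$ meets in an infinite set. An infinite subset of $\omega^*$ has type $\omega^*$ and a subset of $\lambda$ of size $\lambda$ has type $\lambda$, so what remains has type $\omega^*\cdot\lambda$. Conversely, let $W'\subseteq W$ have type $\omega^*\cdot\lambda$ and suppose that $W$ is not large. By regularity there is $\gamma<\lambda$ such that $W\cap X_\alpha$ is finite for $\alpha\ge\gamma$. The part of $W'$ in the columns $\alpha\ge\gamma$ is then a well-ordered final segment of $W'$, nonempty because $|\gamma\times\omega|<\lambda$. But a nonempty final segment of $\omega^*\cdot\lambda$ contains a copy of $\omega^*$.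
\end{proof}

So the relation for $\omega^*\cdot\lambda$ asks for a large independent set. It makes two demands, many columns and infinitely many points in each, and a graph can play one against the other.

\begin{example}\label{ex:clique}
Join $(\alpha,m)$ and $(\beta,n)$ in $\omega_1\times\omega$ when $\alpha<\beta$ and $m>n$. An independent set that is infinite in column $\alpha$ has no point $(\beta,n)$ in a later column, so no independent set is large. There is no infinite complete subgraph: its points would lie in distinct columns, and along an increasing sequence of columns the second coordinates would decrease forever. Thus the relation fails outright if ``infinite path'' is replaced by ``infinite complete subgraph''. This graph does have infinite paths, such as $(0,1),(\omega,0),(1,1),(\omega+1,0),\dots$; forbidding them is a much stronger restriction on the graph.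
\end{example}

\subsection*{Guessing principles}

A graph on $\omega_1\times\omega$ with no infinite path and no large independent set would naturally be built by recursion on the columns: at stage $\delta$ one is handed a guess at an initial part of a large set, and one adds edges that spoil it. Three principles supply such guesses. Write $\lim(\omega_1)$ for the set of countable limit ordinals, and recall that a subset of $\omega_1$ is \emph{stationary} if it meets every closed unbounded (\emph{club}) subset of $\omega_1$.

\begin{definition}\label{def:guess}
Consider sequences of sets $S_\delta\subseteq\delta$ indexed by $\delta\in\lim(\omega_1)$.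
\begin{itemize}
\item $\langle S_\delta\rangle$ is a \emph{$\diamondsuit$-sequence} if for every $B\subseteq\omega_1$ the set $\{\delta:B\cap\delta=S_\delta\}$ is stationary.
\item $\langle S_\delta\rangle$ is a \emph{superclub sequence} if for every $A\in[\omega_1]^{\omega_1}$ there is $B\subseteq A$ with $|B|=\aleph_1$ such that $\{\delta:B\cap\delta=S_\delta\}$ is stationary.
\item $\langle S_\delta\rangle$ is a \emph{tiltan} ($\clubsuit$) \emph{sequence} if each $S_\delta$ is cofinal in $\delta$ of order type $\omega$ and for every $A\in[\omega_1]^{\omega_1}$ the set $\{\delta:S_\delta\subseteq A\}$ is stationary.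
\end{itemize}
Diamond ($\diamondsuit$), superclub, or tiltan \emph{holds at $\aleph_1$} if a sequence of the corresponding kind exists.
\end{definition}

Diamond guesses initial segments of every set. Superclub guesses initial segments of some uncountable subset of every uncountable set. Tiltan guesses only an $\omega$-sequence inside the set. It is known that diamond implies superclub, that superclub implies tiltan, and that neither implication is reversible. It is also known that tiltan at $\aleph_1$ is consistent with $\omega^*\cdot\omega_1\rightarrow(\omega^*\cdot\omega_1,\text{infinite path})^2$. The problem treated here comes from Garti's paper \cite{Garti}: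

\begin{quote}
Is it consistent that superclub holds at $\aleph_1$ and $\omega^*\cdot\omega_1\rightarrow(\omega^*\cdot\omega_1,\text{infinite path})^2$?
\end{quote}

One might guess that it is not. An uncountable subfamily of the columns of a large set is as good a target as the whole family, so passing from $A$ to $B$ seems to cost the recursive construction nothing; and superclub does retain a trace of the continuum hypothesis (Theorem~\ref{thm:C}). The answer is nevertheless yes.

\subsection*{Results}

The statements involve four cardinals attached to the real line. A subset of $2^\omega$ or $\omega^\omega$ (product topology) is \emph{meager} if it is a countable union of nowhere dense sets, and \emph{comeager} if its complement is meager; $\mathcal M$ is the ideal of meager sets. Then $\mathrm{cov}(\mathcal M)$ is the least number of meager sets that cover the space, $\mathrm{non}(\mathcal M)$ is the least size of a nonmeager set, and $\mathrm{add}(\mathcal M)$ is the least number of meager sets whose union is not meager. The values of $\mathrm{cov}(\mathcal M)$ and $\mathrm{non}(\mathcal M)$ are the same for $2^\omega$ and $\omega^\omega$. The bounding number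 $\mathfrak b$ is the least size of a family $\mathcal F\subseteq\omega^\omega$ such that no $x\in\omega^\omega$ eventually dominates every $f\in \mathcal F$, that is, satisfies $f(k)\le x(k)$ for all but finitely many $k$. All four cardinals lie between $\aleph_1$ and $2^{\aleph_0}$, and $\mathrm{add}(\mathcal M)\le\mathrm{cov}(\mathcal M)$.

\begin{theorem}\label{thm:main}
If ZFC is consistent, then so is ZFC $+$ superclub at $\aleph_1$ $+$ $\omega^*\cdot\omega_1\rightarrow(\omega^*\cdot\omega_1,\text{infinite path})^2$. Moreover one can have, together with superclub, the relation $\omega^*\cdot\lambda\rightarrow(\omega^*\cdot\lambda,\text{infinite path})^2$ for every regular uncountable $\lambda$, and $2^{\aleph_0}=\kappa$ for any prescribed $\kappa\ge\aleph_2$ with $\kappa^{\aleph_0}=\kappa$ in the ground model.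
\end{theorem}

The theorem is the sum of a ZFC result on graphs and a forcing construction.

\begin{theorem}\label{thm:A}
Let $\lambda$ be a regular uncountable cardinal with $\lambda<\mathrm{cov}(\mathcal M)$ or $\lambda>\mathrm{non}(\mathcal M)$. Then $\omega^*\cdot\lambda\rightarrow(\omega^*\cdot\lambda,\text{infinite path})^2$.
\end{theorem}

\begin{theorem}\label{thm:B}
Assume that $\diamondsuit$ holds at $\aleph_1$ in $V$, and let $\kappa\ge\aleph_2$ be a cardinal. There is a cardinal-preserving forcing extension of $V$ in which superclub holds at $\aleph_1$, $\mathrm{non}(\mathcal M)=\aleph_1$ and $\mathrm{cov}(\mathcal M)\ge\kappa$. If $\kappa^{\aleph_0}=\kappa$ in $V$, then $\mathrm{cov}(\mathcal M)=2^{\aleph_0}=\kappa$ in this extension.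
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $L$, where $\diamondsuit$ holds, as the ground model, and pass to the extension given by Theorem~\ref{thm:B}. There superclub holds. For $\lambda=\aleph_1$ we have $\lambda<\aleph_2\le\mathrm{cov}(\mathcal M)$, and for regular $\lambda\ge\aleph_2$ we have $\lambda>\aleph_1=\mathrm{non}(\mathcal M)$. Theorem~\ref{thm:A} gives the relation in both cases, and the last clause of Theorem~\ref{thm:B} gives the value of $2^{\aleph_0}$.
\end{proof}

The third result limits what can be forced together with superclub.

\begin{theorem}\label{thm:C}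
Superclub at $\aleph_1$ implies $\mathfrak b=\aleph_1$, and hence $\mathrm{add}(\mathcal M)=\aleph_1$. So in Theorem~\ref{thm:B} the inequality $\mathrm{cov}(\mathcal M)>\aleph_1$ cannot be strengthened to $\mathrm{add}(\mathcal M)>\aleph_1$.
\end{theorem}

Sections \ref{sec:trees} and \ref{sec:antichains} prove Theorem~\ref{thm:A}, Sections \ref{sec:plan}--\ref{sec:model} prove Theorem~\ref{thm:B}, and Section~\ref{sec:b} proves Theorem~\ref{thm:C}. The three parts can be read independently.

\section{From graphs to trees}\label{sec:trees}

The absence of infinite paths is a global condition that is hard to use directly. We convert it into a tree structure on the vertices in which all edges run along branches.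

A \emph{tree} is a partial order $(T,\preceq)$ with a least element, the \emph{root}, in which the set of strict predecessors of each node $t$ is a finite chain; its size is the \emph{height} $\mathrm{ht}(t)$. The nodes of a given height form a \emph{level}. A \emph{child} of $t$ is a node $d\succ t$ with $\mathrm{ht}(d)=\mathrm{ht}(t)+1$, and $\mathrm{cone}(t)=\{s:t\preceq s\}$. An \emph{antichain} is a set of pairwise incomparable nodes. We use three elementary facts.
\begin{itemize}
\item[(T1)] Distinct nodes of the same height are incomparable, since $s\prec t$ implies $\mathrm{ht}(s)<\mathrm{ht}(t)$.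
\item[(T2)] If $t,t'$ are distinct nodes of the same height, every node of $\mathrm{cone}(t)$ is incomparable with every node of $\mathrm{cone}(t')$. Otherwise $t$ and $t'$ would lie below a common node, hence in a chain, contrary to (T1).
\item[(T3)] $\mathrm{cone}(t)$ is the disjoint union of $\{t\}$ and the cones of the children of $t$.
\end{itemize}

\begin{lemma}\label{lem:tree}
Let $G=(X,E)$ be a graph with no infinite path and let $\ast\notin X$. There is a tree order $\preceq$ on $X^+=X\cup\{\ast\}$ with root $\ast$ and with no infinite chain such that adjacent vertices of $G$ are comparable. In particular every antichain contained in $X$ is independent in $G$.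
\end{lemma}

\begin{proof}
Let $G^+$ be the graph on $X^+$ obtained from $G$ by joining $\ast$ to every vertex. It is connected, and it has no infinite path, since a path visits $\ast$ at most once and so has a tail in $G$. The idea is that of depth-first search: remove a vertex, split what remains into components, and continue in each component from a neighbor of the removed vertex.

We define by recursion families $\mathcal C_n$ of pairwise disjoint nonempty subsets of $X^+$, each inducing a connected subgraph of $G^+$, and points $r(C)\in C$ for $C\in\mathcal C_n$. Let $\mathcal C_0=\{X^+\}$ and $r(X^+)=\ast$. For $C\in\mathcal C_n$ let $\mathrm{ch}(C)$ be the set of connected components of the subgraph induced on $C\setminus\{r(C)\}$, and let $\mathcal C_{n+1}=\bigcup_{C\in\mathcal C_n}\mathrm{ch}(C)$. If $D\in\mathrm{ch}(C)$, take a path inside $C$ from a point of $D$ to $r(C)$. Until it first reaches $r(C)$ it stays in the component $D$, so some vertex of $D$ is adjacent to $r(C)$; let $r(D)$ be such a vertex. A member of $\mathcal C_m$ with $m>n$ is a proper subset of a member of $\mathcal C_n$, so it does not itself belong to $\mathcal C_n$, and $r$ is well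 defined.

(a) \emph{There is no edge between distinct members of $\mathcal C_n$.} For $n=0$ there is nothing to prove. Two distinct members of $\mathcal C_{n+1}$ are either distinct components of the same induced subgraph or subsets of distinct members of $\mathcal C_n$.

(b) \emph{There is no infinite sequence $\langle C_n\rangle$ with $C_{n+1}\in\mathrm{ch}(C_n)$ for all $n$.} Otherwise $\langle r(C_n)\rangle$ would be an infinite path in $G^+$: consecutive terms are adjacent by the choice of $r$, and for $m<n$ we have $r(C_n)\in C_n\subseteq C_m\setminus\{r(C_m)\}$.

Fix $v\in X^+$. Each $\mathcal C_n$ has at most one member $C^n(v)$ containing $v$. The set $C^{n+1}(v)$ exists exactly when $C^n(v)$ exists and $v\ne r(C^n(v))$, and then $C^{n+1}(v)\in\mathrm{ch}(C^n(v))$. By (b) there is a last $n$ for which $C^n(v)$ exists; call it $n_v$ and put $C_v=C^{n_v}(v)$. Then $v=r(C_v)$, and $C_v$ is the only set $C$ with $r(C)=v$. So $v\mapsto C_v$ is a bijection from $X^+$ onto $\bigcup_n\mathcal C_n$ with inverse $r$.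

Define $u\preceq v$ if $C_u\supseteq C_v$. This is a partial order with least element $\ast$. We have $u\preceq v$ if and only if $v\in C_u$: if $v\in C_u$, then $C_u=C^{n_u}(v)\supseteq C_v$. Hence the nodes $u\preceq v$ are exactly the points $r(C^j(v))$, $j\le n_v$, which form a finite chain, and $\mathrm{ht}(v)=n_v$. An infinite chain contains nodes of unbounded height, and the sets $C_u$ for $u$ below some node of the chain form a sequence as excluded in (b). Finally let $u,v$ be adjacent with $n_u\le n_v$. The edge joins $C_u$ to $C^{n_u}(v)$, both in $\mathcal C_{n_u}$, so they are equal by (a), and $v\in C_u$.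
\end{proof}

\begin{remark}\label{rem:converse}
Nothing is lost in this translation: if a tree has no infinite chain, the graph joining all comparable pairs has no infinite path. Suppose that a tail of an infinite path lies in $\mathrm{cone}(t)$. A further tail avoids $t$, and by (T2) and (T3) consecutive terms of it lie in the cone of the same child. So a tail lies in the cone of a child of $t$. Starting from the root, we obtain an infinite chain.
\end{remark}

For a well-ordered vertex set the lemma settles the matter at once. If $\lambda$ is regular and uncountable, a tree on $\lambda\cup\{\ast\}$ has only countably many levels, so some level has size $\lambda$, and by (T1) it is an antichain of order type $\lambda$. Thus $\lambda\rightarrow(\lambda,\text{infinite path})^2$ holds in ZFC. For $\omega^*\cdot\lambda$ a single level need not suffice, and this is the subject of the next section.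

\section{Large antichains}\label{sec:antichains}

By Lemmas \ref{lem:large} and \ref{lem:tree}, Theorem~\ref{thm:A} follows from the next proposition.

\begin{proposition}\label{prop:antichain}
Let $\lambda$ be as in Theorem~\ref{thm:A} and let $\preceq$ be a tree order on $(\lambda\times\omega)\cup\{\ast\}$ with root $\ast$ and no infinite chain. Then there is a large antichain $W\subseteq\lambda\times\omega$.
\end{proposition}

\subsection*{The basic configuration}

Let $\lambda=\omega_1$ and suppose that the root has children $d_0,d_1,\dots$ and that the cone of $d_n$ is the \emph{row} $\omega_1\times\{n\}$. Each column crosses each row once, and it defines the function $h_\alpha(n)=\mathrm{ht}((\alpha,n))$.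

A level can fail to be large. Order row $n$ by $(0,n)\prec(1,n)\prec\dots\prec(n,n)$ and let every $(\alpha,n)$ with $\alpha>n$ be a child of $(n,n)$. For $\alpha\ge\omega$ we get $h_\alpha(n)=n+2$, so each level meets column $\alpha$ in at most one point. But points in different rows are incomparable by (T2), so we may choose a different level in each row. For any $c\in\omega^\omega$ the set
\[
W_c=\{(\alpha,n):h_\alpha(n)=c(n)\}
\]
is an antichain, by (T1) within a row and by (T2) across rows. In the example $c(n)=n+2$ makes $W_c$ large. In general $W_c$ is large exactly when $c$ agrees infinitely often with uncountably many of the functions $h_\alpha$. For a single $\alpha$ comeager many $c$ do this, and here the ideal $\mathcal M$ enters.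

\begin{lemma}\label{lem:match}
Let $\lambda$ be as in Theorem~\ref{thm:A}. For $\alpha<\lambda$ let $Y_\alpha\subseteq\omega$ be infinite and $h_\alpha:Y_\alpha\to\omega$. Then there is $c\in\omega^\omega$ such that $\{n\in Y_\alpha:h_\alpha(n)=c(n)\}$ is infinite for $\lambda$ many $\alpha$.
\end{lemma}

\begin{proof}
For $N\in\omega$ the set of $c$ with $c(n)=h_\alpha(n)$ for some $n\in Y_\alpha\setminus N$ is open, and it is dense because $Y_\alpha$ is infinite. The intersection $U_\alpha$ of these sets is comeager, and it consists of the $c$ that agree with $h_\alpha$ infinitely often. If $\lambda<\mathrm{cov}(\mathcal M)$, the complements of the $U_\alpha$ do not cover $\omega^\omega$, so some $c$ lies in all $U_\alpha$. If $\lambda>\mathrm{non}(\mathcal M)$, fix a nonmeager set $R$ with $|R|<\lambda$. Each $U_\alpha$ meets $R$, and since $\lambda$ is regular some $c\in R$ lies in $\lambda$ many $U_\alpha$.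
\end{proof}

This lemma is the only place where the hypothesis relating $\lambda$ to $\mathcal M$ is used, and the lemma needs some such hypothesis. Under CH, list $\omega^\omega$ as $\{c_\beta:\beta<\omega_1\}$ and let $h_\alpha$ eventually strictly exceed every $c_\beta$ with $\beta<\alpha$; then $c_\beta$ agrees infinitely often with $h_\alpha$ only for $\alpha\le\beta$.

\subsection*{Proof of Proposition~\ref{prop:antichain}}

We show that a general tree either has a large antichain for a soft reason or contains the basic configuration, with groups of cones in the role of rows.

\medskip\noindent\emph{Where a column spreads out.} Fix $\alpha<\lambda$ and call a node $t$ \emph{$\alpha$-heavy} if $\mathrm{cone}(t)\cap X_\alpha$ is infinite. The root is $\alpha$-heavy. If every $\alpha$-heavy node had an $\alpha$-heavy child, there would be an infinite chain; so there is an $\alpha$-heavy node $t_\alpha$ with no $\alpha$-heavy child. Let $I_\alpha$ be the set of children $d$ of $t_\alpha$ with $\mathrm{cone}(d)\cap X_\alpha\ne\varnothing$. By (T3) the infinite set $\mathrm{cone}(t_\alpha)\cap X_\alpha$ is covered by $\{t_\alpha\}$ and the disjoint finite sets $\mathrm{cone}(d)\cap X_\alpha$,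 so $I_\alpha$ is countably infinite. For $d\in I_\alpha$ choose $a_\alpha(d)\in\mathrm{cone}(d)\cap X_\alpha$. By (T2), $A_\alpha=\{a_\alpha(d):d\in I_\alpha\}$ is an infinite antichain in $X_\alpha$. It remains to combine infinite subsets of $\lambda$ many $A_\alpha$ into one antichain.

\medskip\noindent\emph{Case 1: no node equals $t_\alpha$ for $\lambda$ many $\alpha$.} Since $\lambda$ is regular, the set $\{t_\alpha:\alpha<\lambda\}$ has size $\lambda$, and since $\lambda$ is also uncountable, $\lambda$ many of its elements have the same height. So there is $J\subseteq\lambda$ of size $\lambda$ such that the nodes $t_\alpha$, $\alpha\in J$, are distinct and of equal height. As $A_\alpha\subseteq\mathrm{cone}(t_\alpha)$, (T2) shows that $\bigcup_{\alpha\in J}A_\alpha$ is an antichain, and it is large.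

\medskip\noindent\emph{Case 2: $t_\alpha=t$ for all $\alpha\in J$, where $|J|=\lambda$.} Now all $I_\alpha$ with $\alpha\in J$ are subsets of the set $\mathcal D$ of children of $t$, and two columns interfere only in the cones of the children they share. The question is how much the sets $I_\alpha$ overlap. For $K\subseteq\mathcal D$ let
\[
J(K)=\{\alpha\in J:I_\alpha\cap K\text{ is infinite}\}.
\]

\medskip\noindent\emph{Case 2a: $|J(K)|<\lambda$ whenever $|K|<\lambda$.} Here the overlaps can be removed. Choose $\alpha_\xi\in J$ by recursion on $\xi<\lambda$. Given $\alpha_\zeta$ for $\zeta<\xi$, the set $K_\xi=\bigcup_{\zeta<\xi}I_{\alpha_\zeta}$ has size at most $|\xi|\cdot\aleph_0<\lambda$, so we can pick $\alpha_\xi\in J\setminus J(K_\xi)$. Then $\alpha_\xi\ne\alpha_\zeta$ for $\zeta<\xi$, because $\alpha_\zeta\in J(K_\xi)$. The sets $I_{\alpha_\xi}\setminus K_\xi$ are infinite and pairwise disjoint. Hence the points $a_{\alpha_\xi}(d)$ with $\xi<\lambda$ and $d\in I_{\alpha_\xi}\setminus K_\xi$ lie in cones of distinct children of $t$, and by (T2) they form a large antichain.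

\medskip\noindent\emph{Case 2b: there is $K\subseteq\mathcal D$ with $|K|<\lambda=|J(K)|$.} For $\lambda=\omega_1$ the set $K$ is countable and its elements serve as the $d_n$ of the basic configuration. In general we must first cut $K$ into countably many pieces, each of which has finite intersection with most $I_\alpha$. Choose $K$ with $\mu=|K|$ minimal. Then $\mu$ is infinite, and $|J(K')|<\lambda$ for every $K'\subseteq K$ with $|K'|<\mu$. Enumerate $K=\{d_i:i<\mu\}$.

We claim that $\mathrm{cf}(\mu)=\omega$. If not, then for each $\alpha\in J(K)$ the countable set $\{i:d_i\in I_\alpha\}$ is bounded in $\mu$, so $J(K)=\bigcup_{\beta<\mu}J(\{d_i:i<\beta\})$. This is a union of $\mu<\lambda$ sets of size less than $\lambda$, which contradicts the regularity of $\lambda$.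

Let $0=\mu_0<\mu_1<\cdots$ be cofinal in $\mu$ and $K_n=\{d_i:\mu_n\le i<\mu_{n+1}\}$. The sets $K_n$ partition $K$ and have size less than $\mu$, so $J'=J(K)\setminus\bigcup_nJ(K_n)$ has size $\lambda$. For $\alpha\in J'$ the set $I_\alpha\cap K$ is infinite and each $I_\alpha\cap K_n$ is finite, so $Y_\alpha=\{n:I_\alpha\cap K_n\ne\varnothing\}$ is infinite. For $n\in Y_\alpha$ pick $d_{\alpha,n}\in I_\alpha\cap K_n$ and put
\[
a_{\alpha,n}=a_\alpha(d_{\alpha,n}),\qquad h_\alpha(n)=\mathrm{ht}(a_{\alpha,n}).
\]
By Lemma~\ref{lem:match} there are $c\in\omega^\omega$ and $J''\subseteq J'$ of size $\lambda$ such that $Z_\alpha=\{n\in Y_\alpha:h_\alpha(n)=c(n)\}$ is infinite for $\alpha\in J''$. Let $W=\{a_{\alpha,n}:\alpha\in J'',\ n\in Z_\alpha\}$. For fixed $\alpha$ the points $a_{\alpha,n}$ are distinct elements of $X_\alpha$, since the children $d_{\alpha,n}$ are distinct; so $W$ is large. Let $a_{\alpha,n}\ne a_{\beta,l}$ be in $W$. If $d_{\alpha,n}\ne d_{\beta,l}$, the points are incomparable by (T2). If $d_{\alpha,n}=d_{\beta,l}$, this child lies in $K_n\cap K_l$, so $n=l$; both points have height $c(n)$ and are incomparable by (T1). Thus $W$ is a large antichain.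 This proves Proposition~\ref{prop:antichain} and Theorem~\ref{thm:A}. \qed

\section{Keeping superclub while adding Cohen reals}\label{sec:plan}

\subsection*{Forcing conventions}

We write $q\le p$ when $q$ is stronger than $p$. A set $D$ of conditions is \emph{dense} if every condition has an extension in $D$ and \emph{open} if it is closed under extension. A forcing is \emph{$\sigma$-closed} if every decreasing $\omega$-sequence has a lower bound, and \emph{$\mu$-c.c.}\ if it has no antichain of size $\mu$; c.c.c.\ means $\aleph_1$-c.c. We use the following textbook facts.
\begin{itemize}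
\item[(F1)] A $\sigma$-closed forcing adds no new $\omega$-sequences of ground model elements and preserves $\aleph_1$. An $\aleph_2$-c.c.\ forcing preserves all cardinals $\ge\aleph_2$. A c.c.c.\ forcing preserves all cardinals.
\item[(F2)] In a c.c.c.\ extension every club subset of $\omega_1$ contains a club from the ground model.
\item[(F3)] If $\kappa^{\aleph_0}=\kappa$, a c.c.c.\ forcing of size at most $\kappa$ forces $2^{\aleph_0}\le\kappa$.
\item[(F4)] $\diamondsuit$ implies CH. Under CH every family of $\aleph_2$ countable sets has a subfamily of size $\aleph_2$ that is a $\Delta$-system: any two distinct members have the same intersection $r$, the root.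
\item[(F5)] If $g$ is $\mathbb T$-generic over $V$ and $H$ is $\dot{\mathbb Q}^g$-generic over $V[g]$, then $V[g][H]$ is a generic extension of $V$ by $\mathbb T*\dot{\mathbb Q}$, the set of pairs $(p,\dot s)$ with $p\Vdash\dot s\in\dot{\mathbb Q}$, where $(q,\dot r)\le(p,\dot s)$ if $q\le p$ and $q\Vdash\dot r\le\dot s$. A forcing and a dense subset of it have the same generic extensions.
\item[(F6)] If an object of the extension has a property $\varphi$ that some object is forced to have, it has a name that the trivial condition forces to have $\varphi$.
\end{itemize}

From now on $\langle S_\delta:\delta\in\lim(\omega_1)\rangle$ is a fixed $\diamondsuit$-sequence in $V$ and $\kappa\ge\aleph_2$ is a cardinal. The same sequence will witness superclub in the final model. It survives $\sigma$-closed forcing as a $\diamondsuit$-sequence.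

\begin{lemma}\label{lem:diamond}
Let $V'$ be a generic extension of $V$ by a $\sigma$-closed forcing $\mathbb P$. For every $B\subseteq\omega_1$ in $V'$, the set $\{\delta:B\cap\delta=S_\delta\}$ is stationary in $V'$.
\end{lemma}

\begin{proof}
Let $c_0\in\mathbb P$ force that $\dot B\subseteq\omega_1$ and that $\dot C$ is club in $\omega_1$. It suffices to find an extension of $c_0$ that forces $\dot B\cap\delta=S_\delta$ and $\delta\in\dot C$ for some $\delta$. In $V$, build a decreasing sequence $\langle c_\alpha:\alpha<\omega_1\rangle$, taking lower bounds at limit stages, such that $c_{\alpha+1}$ forces $\dot B\cap\alpha=b_\alpha$ and $\gamma_\alpha\in\dot C$ for some set $b_\alpha\in V$ and some ordinal $\gamma_\alpha>\alpha$; such $b_\alpha$ can be found by (F1). As the conditions decrease, $b_\beta\cap\alpha=b_\alpha$ for $\alpha<\beta$, so $B^*=\bigcup_\alpha b_\alpha$ satisfies $B^*\cap\alpha=b_\alpha$. The limit ordinals $\delta$ with $\gamma_\alpha<\delta$ for all $\alpha<\delta$ form a club in $V$, so one of them has $B^*\cap\delta=S_\delta$. The condition $c_\delta$ forces $\dot B\cap\delta=\bigcup_{\alpha<\delta}b_\alpha=S_\delta$. It also forces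 that $\dot C$ contains the ordinals $\gamma_\alpha$, $\alpha<\delta$, which are cofinal in $\delta$, and hence that $\delta\in\dot C$.
\end{proof}

\subsection*{Three test cases}

To make $\mathrm{cov}(\mathcal M)\ge\kappa$ and $\mathrm{non}(\mathcal M)=\aleph_1$ we add a matrix of bits $u_k(i)\in 2$, for $i<\kappa$ and $k<\omega$, whose columns $c_i=\langle u_k(i):k<\omega\rangle$ avoid meager sets. Three simple forcings show what helps and what must be avoided.

\begin{example}[one Cohen real]\label{ex:one}
Force with $2^{<\omega}$, and let $A\subseteq\omega_1$ be uncountable in the extension. Each $\alpha\in A$ is forced into $\dot A$ by a condition in the generic filter, and there are only countably many conditions, so a single $s$ in the filter does this for uncountably many $\alpha$. The set $B=\{\alpha:s\Vdash\alpha\in\dot A\}$ is an uncountable subset of $A$ lying in $V$. It is guessed on a stationary set of $V$, which stays stationary by (F2). So $\langle S_\delta\rangle$ is a superclub sequence in the extension, although it is no longer a $\diamondsuit$-sequence: the generic subset of $\omega$ is not equal to any $S_\delta$. The freedom to shrink $A$ to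 $B$ is what saves the sequence.
\end{example}

\begin{example}[finite conditions]\label{ex:finite}
Force with finite partial functions $\kappa\times\omega\to2$. By density, $A=\{\alpha<\omega_1:u_0(\alpha)=1\}$ is uncountable and contains no infinite set from $V$. If $B\subseteq A$ is uncountable, then $B\cap\delta$ is infinite for all large $\delta$, so $B\cap\delta\ne S_\delta$. The rows $u_k$ must therefore not be built from finite pieces.
\end{example}

\begin{example}[countable pieces of finitely many rows]\label{ex:collapse}
Let a condition be a finite sequence $s=\langle s(k):k<m\rangle$ of countable partial functions $\kappa\to2$, where $s(k)$ approximates $u_k$. The pigeonhole argument of Example~\ref{ex:one}, applied to the length $m$ of the condition, now puts an uncountable $B\subseteq A$ into the model generated by the first $m$ rows, which is a $\sigma$-closed extension of $V$, and there Lemma~\ref{lem:diamond} applies. But this forcing collapses $\aleph_1$: given $s$ of length $m$ and $\xi<\omega_1$, append a row that is $0$ below $\xi$ and $1$ at $\xi$; so the map $k\mapsto\min\{i:u_k(i)=1\}$ takes every value below $\omega_1$.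
\end{example}

The defect in Example~\ref{ex:collapse} is that a new row has uncountably many options. We keep its shape but restrict the options. A preliminary $\sigma$-closed forcing $\mathbb T$ adds, for each $k$ and for cofinally many countable $w\subseteq\kappa$, a \emph{countable} list of the functions allowed as $u_k\restriction w$. The lists are closed under finite modifications, which leaves enough freedom for the columns to be generic. A second forcing $\mathbb Q$ then chooses the rows from the lists, finitely many at a time. Two facts have to be proved: $\mathbb T$ followed by the choice of $m$ rows is $\sigma$-closed (Section~\ref{sec:forcing}), and $\mathbb Q$ is c.c.c.\ (Section~\ref{sec:fusion}).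

\section{The forcing}\label{sec:forcing}

For a function $t:w\to2$ with $w\subseteq\kappa$ and a finite partial function $e$ from $\kappa$ to $2$, the \emph{finite modification} $t[e]:w\to2$ equals $e$ on $w\cap\mathrm{dom}(e)$ and $t$ elsewhere. Note that $t[e]\restriction w'=(t\restriction w')[e]$ for $w'\subseteq w$.

\begin{definition}\label{def:T}
A condition of $\mathbb T$ is a pair $p=(w_p,\langle T^k_p:k<\omega\rangle)$, where $w_p\subseteq\kappa$ is countable and each $T^k_p$ is a nonempty countable set of functions $w_p\to2$ closed under finite modifications. We put $q\le p$ if $w_q\supseteq w_p$ and $\{t\restriction w_p:t\in T^k_q\}=T^k_p$ for all $k$.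

For $m<\omega$ write $T^{<m}_p=\prod_{k<m}T^k_p$. The forcing $\mathbb P_m$ consists of the pairs $(p,s)$ with $p\in\mathbb T$ and $s\in T^{<m}_p$, and $(q,r)\le(p,s)$ if $q\le p$ and $r(k)\supseteq s(k)$ for all $k<m$.
\end{definition}

The order of $\mathbb T$ is transitive, since restrictions compose, and $\mathbb P_0$ is isomorphic to $\mathbb T$. The equality in the definition of $q\le p$ makes two promises. No new option on $w_p$ appears later, which will give the chain condition of $\mathbb Q$. No option on $w_p$ dies: if $q\le p$, every $t\in T^k_p$ has an extension in $T^k_q$. For $i\in\kappa\setminus w_p$, the sets $\{t\cup\{(i,\varepsilon)\}:t\in T^k_p,\ \varepsilon<2\}$ form a condition $q\le p$ with $w_q=w_p\cup\{i\}$. So $\{q:i\in w_q\}$ is dense for every $i<\kappa$.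

\subsection*{Limits}

Let $\langle p_n\rangle$ be decreasing in $\mathbb T$ and $w=\bigcup_nw_{p_n}$. A \emph{$k$-thread} is a function $x:w\to2$ with $x\restriction w_{p_n}\in T^k_{p_n}$ for all $n$. If $t_n\in T^k_{p_n}$ for $n\ge n_0$ and $t_{n_0}\subseteq t_{n_0+1}\subseteq\cdots$, then $\bigcup_nt_n$ is a $k$-thread; for $n<n_0$ its restriction to $w_{p_n}$ is $t_{n_0}\restriction w_{p_n}\in T^k_{p_n}$. Since no option dies, every $t\in T^k_{p_n}$ extends to a $k$-thread. There may be uncountably many threads, and a lower bound of the sequence is obtained by selecting countably many.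

\begin{lemma}\label{lem:limit}
For each $k$ let $B^k$ be a countable set of $k$-threads such that for every $n$ each $t\in T^k_{p_n}$ has an extension in $B^k$. Let $T^k$ be the set of finite modifications of elements of $B^k$. Then $p=(w,\langle T^k:k<\omega\rangle)$ is a condition and $p\le p_n$ for all $n$.
\end{lemma}

\begin{proof}
Each $T^k$ is nonempty, countable and closed under finite modifications. For $x\in B^k$ we have $x[e]\restriction w_{p_n}=(x\restriction w_{p_n})[e]\in T^k_{p_n}$, and every $t\in T^k_{p_n}$ is the restriction of an element of $B^k\subseteq T^k$.
\end{proof}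

\begin{lemma}\label{lem:closed}
Each $\mathbb P_m$ is $\sigma$-closed. In particular $\mathbb T$ is $\sigma$-closed.
\end{lemma}

\begin{proof}
Let $\langle(p_n,s_n)\rangle$ be decreasing and $s(k)=\bigcup_ns_n(k)$ for $k<m$; this is a $k$-thread. Let $B^k$ contain one $k$-thread extending $t$ for each $n$ and $t\in T^k_{p_n}$, and also $s(k)$ if $k<m$. With $p$ as in Lemma~\ref{lem:limit}, $(p,s)$ is a lower bound.
\end{proof}

\begin{lemma}\label{lem:cc}
$\mathbb T$ is $\aleph_2$-c.c.
\end{lemma}

\begin{proof}
This is where CH is used. For a countable set $w$ there are at most $((2^{\aleph_0})^{\aleph_0})^{\aleph_0}=\aleph_1$ sequences of length $\omega$ of countable sets of functions $w\to2$. So among $\aleph_2$ conditions there are $\aleph_2$ with pairwise distinct $w_p$, and by (F4) we may assume that these form a $\Delta$-system with root $r$. Counting again, two of them, $p\ne q$, have the same traces on the root: $\{t\restriction r:t\in T^k_p\}=\{t'\restriction r:t'\in T^k_q\}$ for all $k$. Let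
\[
T^k=\{t\cup t':t\in T^k_p,\ t'\in T^k_q,\ t\restriction r=t'\restriction r\}.
\]
This set is countable. It is closed under finite modifications, since $(t\cup t')[e]=t[e]\cup t'[e]$ and $t[e]$, $t'[e]$ still agree on $r$. Because the traces are equal, every $t\in T^k_p$ has a partner $t'$ and every $t'\in T^k_q$ has a partner $t$. So $(w_p\cup w_q,\langle T^k\rangle)$ extends both $p$ and $q$.
\end{proof}

\subsection*{The second step}

Let $g\subseteq\mathbb T$ be generic over $V$. In $V[g]$ let $\mathbb S^k=\bigcup_{p\in g}T^k_p$, let $\mathbb Q_m=\prod_{k<m}\mathbb S^k$, and let $\mathbb Q=\bigcup_m\mathbb Q_m$. For $s\in\mathbb Q_m$ write $|s|=m$. Put $s'\le s$ if $|s'|\ge|s|$ and $s'(k)\supseteq s(k)$ for all $k<|s|$; each $\mathbb Q_m$ carries the restricted order. All elements of $\mathbb Q$ belong to $V$. We record three properties.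
\begin{itemize}
\item[(Q1)] \emph{If $s\in\mathbb Q_m$ and $p\in g$, there are $q\in g$ with $q\le p$ and $s'\in T^{<m}_q$ with $s'\le s$.} Take $p_k\in g$ with $s(k)\in T^k_{p_k}$, let $q\in g$ extend $p$ and all $p_k$, and extend each $s(k)$ in $T^k_q$. In particular, for any $i<\kappa$ we can extend $s$ within $\mathbb Q_m$ so that $i\in\mathrm{dom}(s(k))$ for all $k<m$: choose $p\in g$ with $i\in w_p$.
\item[(Q2)] \emph{Each $\mathbb S^k$ is closed under finite modifications}, because each $T^k_p$ is.
\item[(Q3)] \emph{If $p\in g$, every $s\in\mathbb Q_m$ is compatible in $\mathbb Q_m$ with an element of $T^{<m}_p$.} With $s'$ as in (Q1), $s'$ extends both $s$ and $\langle s'(k)\restriction w_p:k<m\rangle\in T^{<m}_p$.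
\end{itemize}

The ground model forcing $\mathbb P_m$ describes $\mathbb T$ followed by $\mathbb Q_m$.

\begin{lemma}\label{lem:embed}
\begin{itemize}
\item[(a)] If $s\in V$ and $p\Vdash s\in\dot{\mathbb Q}_m$, there is $(q,r)\in\mathbb P_m$ with $q\le p$ and $r(k)\supseteq s(k)$ for all $k<m$.
\item[(b)] The map $(p,s)\mapsto(p,\check s)$ is an isomorphism of $\mathbb P_m$ onto a dense subset of $\mathbb T*\dot{\mathbb Q}_m$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $g'$ be generic with $p\in g'$ and apply (Q1) in $V[g']$; the resulting $q$ and $r=s'$ lie in $V$ and are as required.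

(b) If $s\in T^{<m}_p$, then $p\Vdash s\in\dot{\mathbb Q}_m$, so the map is well defined. The relation $r(k)\supseteq s(k)$ is absolute, so the two orders agree. Given $(p,\dot s)$, extend $p$ to $p'$ forcing $\dot s=\check s$ for some $s\in V$, and apply (a) to $p'$ and $s$.
\end{proof}

\section{Fusion and the countable chain condition}\label{sec:fusion}

By (Q3), the countable set $T^{<m}_p$ is predense in $\mathbb Q_m$ for every $p\in g$. To bound a maximal antichain of $\mathbb Q_m$ it is therefore enough to find $p\in g$ such that \emph{every} element of $T^{<m}_p$ lies below a member of the antichain. This is a density argument in $\mathbb T$, and its core is a statement about $V$.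

\begin{lemma}\label{lem:fusion}
Let $m\ge1$, let $D^*\subseteq\mathbb P_m$ be dense open, and let $p_0\in\mathbb T$. There is $p\le p_0$ such that $(p,s)\in D^*$ for all $s\in T^{<m}_p$.
\end{lemma}

Consider $m=1$. Given $t\in T^0_{p_0}$, density yields $(q,t')\le(p_0,t)$ in $D^*$. Handling the elements of $T^0_{p_0}$ one at a time creates new elements in the extended conditions, but this is harmless: by Lemma~\ref{lem:limit} the limit needs only countably many threads, and each can be steered into $D^*$ as it is built. The real difficulty is that the limit also contains all finite modifications $x[e]$ of a chosen thread $x$, and $x[e]$ is determined by $x$. So while building $x$ we must secure $D^*$ for $x[e]$, for every $e$. The device is to modify by $e$, extend into $D^*$, and undo the modification. For $m>1$ the same is done for every tuple of threads.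

\begin{proof}
For $y\in T^{<m}_q$ and $\vec e=\langle e_k:k<m\rangle$ write $y[\vec e\,]=\langle y(k)[e_k]:k<m\rangle\in T^{<m}_q$.

\medskip\noindent\emph{Swap step. Let $(p',y)\in\mathbb P_m$, let $E\subseteq w_{p'}$ be finite and $e_k\in2^E$ for $k<m$. There is $(q,y')\le(p',y)$ such that $(q'',y''[\vec e\,])\in D^*$ for all $(q'',y'')\le(q,y')$.}

By density choose $(q,r)\le(p',y[\vec e\,])$ in $D^*$ and put $y'(k)=r(k)[y(k)\restriction E]\in T^k_q$. On $E$, $y'(k)$ equals $y(k)$; on $w_{p'}\setminus E$ it equals $r(k)$, which there equals $y(k)[e_k]$ and hence $y(k)$. So $y'(k)\supseteq y(k)$. Also $y'(k)[e_k]=r(k)$, because the two agree off $E$ and $r(k)\restriction E=e_k$. If $(q'',y'')\le(q,y')$, then $y''(k)[e_k]\supseteq y'(k)[e_k]=r(k)$, so $(q'',y''[\vec e\,])\le(q,r)$, and $D^*$ is open.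

\medskip\noindent\emph{Construction.} We may assume $w_{p_0}\ne\varnothing$. We build $p_0\ge p_1\ge\cdots$ and elements $x^k_j(n)\in T^k_{p_n}$ for $k<m$ and $j<n$, with $x^k_j(n)\subseteq x^k_j(n+1)$; here $x^k_j(n)$ is the part of the $j$-th $k$-thread known at stage $n$. As soon as $p_n$ is defined, fix enumerations, possibly with repetitions, $w_{p_n}=\{i_{n,l}:l<\omega\}$ and $T^k_{p_n}=\{t^k_{n,l}:l<\omega\}$, and let $E_n=\{i_{a,l}:a,l\le n\}$. The sets $E_n\subseteq w_{p_n}$ are finite and increasing, with union $w=\bigcup_nw_{p_n}$. Fix also a surjection $n\mapsto(n_0,n_1)$ from $\omega$ onto $\omega\times\omega$ with $n_0\le n$.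

To pass from $n$ to $n+1$, list the finitely many pairs $(\vec j,\vec e\,)$ with $\vec j=\langle j_k:k<m\rangle\in n^m$ and $e_k\in2^{E_n}$, and treat them in turn. We keep a current condition $p'\le p_n$ and current elements $y^k_j\in T^k_{p'}$ for $k<m$, $j<n$, starting with $p_n$ and $x^k_j(n)$. For the pair $(\vec j,\vec e\,)$ apply the swap step to $p'$, $y=\langle y^k_{j_k}:k<m\rangle$ and $E_n$, obtaining $(q,y')$. Replace $p'$ by $q$, replace $y^k_{j_k}$ by $y'(k)$, and replace every other $y^k_j$ by an arbitrary extension in $T^k_q$. When all pairs are treated, let $p_{n+1}$ be the current condition and $x^k_j(n+1)$ the current elements for $j<n$, and start a new thread by choosing $x^k_n(n+1)\in T^k_{p_{n+1}}$ extending $t^k_{n_0,n_1}$. Conditions and elements only grow during the stage, so the conclusion of each swap step gives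
\begin{equation}\label{eq:fusion}
\bigl(p_{n+1},\langle x^k_{j_k}(n+1)[e_k]:k<m\rangle\bigr)\in D^*\quad\text{for all }\vec j\in n^m,\ e_k\in2^{E_n}.
\end{equation}

\medskip\noindent\emph{The limit.} For $k<m$ let $x^k_j=\bigcup_{n>j}x^k_j(n)$ and $B^k=\{x^k_j:j<\omega\}$. These are $k$-threads, and each $t^k_{a,l}$ is extended by $x^k_n$ for any $n$ with $(n_0,n_1)=(a,l)$. For $k\ge m$ let $B^k$ be any set as in Lemma~\ref{lem:limit}, and let $p$ be the lower bound given by that lemma. An element $s$ of $T^{<m}_p$ has the form $\langle x^k_{j_k}[e_k]:k<m\rangle$ with finite $e_k$, and we may take $\mathrm{dom}(e_k)\subseteq w$. Choose $n$ greater than all $j_k$ with $E_n\supseteq\bigcup_k\mathrm{dom}(e_k)$. Extending $e_k$ to $E_n$ by the values of $x^k_{j_k}$ does not change $s$, so we may assume $e_k\in2^{E_n}$. Then $(p,s)$ extends the condition in \eqref{eq:fusion}, and $(p,s)\in D^*$.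
\end{proof}

\begin{lemma}\label{lem:seal}
In $V[g]$, if $m\ge1$ and $D\subseteq\mathbb Q_m$ is dense open, there is $p\in g$ with $T^{<m}_p\subseteq D$.
\end{lemma}

\begin{proof}
By (F6) let $\dot D$ be a name for $D$ that is forced to be dense open in $\dot{\mathbb Q}_m$, and in $V$ let $D^*=\{(q,r)\in\mathbb P_m:q\Vdash r\in\dot D\}$. This set is open: if $(q',r')\le(q,r)\in D^*$, then $q'$ forces $r'\in\dot{\mathbb Q}_m$ and $r'\le r\in\dot D$. It is dense: given $(p,y)$, we have $p\Vdash y\in\dot{\mathbb Q}_m$, so there are $p'\le p$ and $s\in V$ such that $p'$ forces $s\in\dot D$ and $s\le y$. Lemma~\ref{lem:embed}(a) gives $(q,r)\in\mathbb P_m$ with $q\le p'$ and $r(k)\supseteq s(k)\supseteq y(k)$; then $(q,r)\le(p,y)$ and $q\Vdash r\in\dot D$. By Lemma~\ref{lem:fusion} the set of $p$ that force every element of $T^{<m}_p$ into $\dot D$ is dense in $\mathbb T$, so it meets $g$.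
\end{proof}

\begin{lemma}\label{lem:ccc}
In $V[g]$, $\mathbb Q$ is c.c.c. Consequently $\mathbb T*\dot{\mathbb Q}$ preserves all cardinals.
\end{lemma}

\begin{proof}
Let $m\ge1$ and let $\mathcal A$ be a maximal antichain of $\mathbb Q_m$. The set $D$ of conditions below some member of $\mathcal A$ is dense open. Take $p\in g$ with $T^{<m}_p\subseteq D$, and for $\tau\in T^{<m}_p$ choose $a_\tau\in\mathcal A$ with $\tau\le a_\tau$. By (Q3) each $a\in\mathcal A$ is compatible with some $\tau$, hence with $a_\tau$, so $a=a_\tau$. Thus $\mathcal A$ is countable, and $\mathbb Q_m$ is c.c.c. An uncountable antichain of $\mathbb Q$ would have uncountably many elements of one length $m\geq 1$, and these would be incompatible in $\mathbb Q_m\subseteq\mathbb Q$ as well. The last statement follows from (F1) and Lemmas \ref{lem:closed} and \ref{lem:cc}.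
\end{proof}

\section{The final model}\label{sec:model}

Let $H\subseteq\mathbb Q$ be generic over $V[g]$. The model of Theorem~\ref{thm:B} is $V[g][H]$; it has the same cardinals as $V$. For $m<\omega$ let $H_m=H\cap\mathbb Q_m$ and $V_m=V[g][H_m]$.

\begin{lemma}\label{lem:intermediate}
$V_m$ is a generic extension of $V$ by the $\sigma$-closed forcing $\mathbb P_m$.
\end{lemma}

\begin{proof}
By (F5) and Lemmas \ref{lem:closed} and \ref{lem:embed}(b) it suffices to show that $H_m$ is $\mathbb Q_m$-generic over $V[g]$. If $s\in H$ and $|s|\ge m$, then $s\le s\restriction m$, so $s\restriction m\in H_m$. Hence $H_m$ is a filter on $\mathbb Q_m$: it is closed upward, and a common extension in $H$ of two of its elements restricts to a common extension in $H_m$. Let $D\in V[g]$ be dense in $\mathbb Q_m$. The set of $s\in\mathbb Q$ with $|s|\ge m$ and $s\restriction m\in D$ is dense: lengthen a given condition to length at least $m$ and replace its first $m$ coordinates by an extension in $D$. So $H$ meets this set, and $H_m$ meets $D$.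
\end{proof}

Thus each $\mathbb Q_m$ is c.c.c.\ and adds no reals, while their union $\mathbb Q$ adds the generic columns of the matrix, as we show below.

\subsection*{Superclub}

\begin{proposition}\label{prop:superclub}
In $V[g][H]$, $\langle S_\delta:\delta\in\lim(\omega_1)\rangle$ is a superclub sequence.
\end{proposition}

\begin{proof}
Let $A\in V[g][H]$ be an uncountable subset of $\omega_1$ with $\mathbb Q$-name $\dot A\in V[g]$. For $m<\omega$ let
\[
B_m=\{\alpha<\omega_1:\exists s\in H_m\ \ s\Vdash_{\mathbb Q}\alpha\in\dot A\}.
\]
Every $\alpha\in A$ is forced into $\dot A$ by some $s\in H$, and conversely $B_m\subseteq A$; so $A=\bigcup_mB_m$, and $B=B_m$ is uncountable for some $m$. The set $B$ is defined from $H_m$ and from the name $\dot A$ and the forcing relation of $\mathbb Q$, which belong to $V[g]$; so $B\in V_m$. By Lemmas \ref{lem:diamond} and \ref{lem:intermediate}, $Z=\{\delta:B\cap\delta=S_\delta\}$ is stationary in $V_m$. Let $C\in V[g][H]$ be club in $\omega_1$. Since $\mathbb Q$ is c.c.c., (F2) gives a club $C'\subseteq C$ with $C'\in V[g]\subseteq V_m$, and $Z\cap C\supseteq Z\cap C'\ne\varnothing$. So $Z$ is stationary in $V[g][H]$.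
\end{proof}

\subsection*{The columns avoid meager sets}

Let $u_k=\bigcup\{s(k):s\in H,\ |s|>k\}$. This is a function because $H$ is a filter, and its domain is $\kappa$ by (Q1) and genericity. For $i<\kappa$ define $c_i\in2^\omega$ by $c_i(k)=u_k(i)$. Call $D\subseteq2^{<\omega}$ \emph{dense} if every $\sigma\in2^{<\omega}$ has an extension in $D$, and say that $x\in2^\omega$ \emph{meets} $D$ if $x\restriction n\in D$ for some $n$. If $N\subseteq2^\omega$ is nowhere dense, the set of $\sigma$ that have no extension in $N$ is dense, and no point of $N$ meets it. So for every meager set $M$ there are dense sets $D_n$, $n<\omega$, such that a real meeting all $D_n$ is not in $M$.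

By the chain condition, a dense set in the final model depends on only countably many columns of the matrix. Any other column $i$ can be adjusted freely, because changing finitely many entries of it is a finite modification of finitely many rows.

\begin{lemma}\label{lem:cohen}
Let $\langle D_\xi:\xi<\theta\rangle\in V[g][H]$ be a sequence of dense subsets of $2^{<\omega}$, where $\theta$ is a cardinal. There is $I\subseteq\kappa$ with $|I|\le\max(\theta,\aleph_0)$ such that $c_i$ meets $D_\xi$ for all $i\in\kappa\setminus I$ and $\xi<\theta$.
\end{lemma}

\begin{proof}
Work in $V[g]$. By (F6) there is a sequence of names $\dot D_\xi$ for the $D_\xi$, each forced to be dense. For $\xi<\theta$ and $\sigma\in2^{<\omega}$ let $\mathcal A_{\xi,\sigma}$ be an antichain of conditions forcing $\sigma\in\dot D_\xi$, maximal among such antichains; it is countable by Lemma~\ref{lem:ccc}. Let $I$ be the union of the countable sets $\mathrm{dom}(a(k))$ over all $\xi$, $\sigma$, $a\in\mathcal A_{\xi,\sigma}$ and $k<|a|$. Then $|I|\le\max(\theta,\aleph_0)$.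

Fix $i\in\kappa\setminus I$, $\xi<\theta$ and $s\in\mathbb Q$ of length $m$. We find $s''\le s$ forcing that $c_i$ meets $\dot D_\xi$; genericity then finishes the proof. By (Q1) we may assume $i\in\mathrm{dom}(s(k))$ for $k<m$. Let $\sigma=\langle s(k)(i):k<m\rangle$ be the part of $c_i$ fixed by $s$. Since $\dot D_\xi$ is forced to be dense, there are $s'\le s$ and $\sigma'\supseteq\sigma$ with $s'\Vdash\sigma'\in\dot D_\xi$. By maximality $s'$ is compatible with some $a\in\mathcal A_{\xi,\sigma'}$. Extending $s'$, we may assume that $s'\le a$, that $|s'|\ge|\sigma'|$, and that $i\in\mathrm{dom}(s'(k))$ for all $k<|s'|$.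

The condition $s'$ may give column $i$ values different from $\sigma'$ in the rows $k\ge m$. We correct them: let $|s''|=|s'|$ and
\[
s''(k)=\begin{cases}s'(k)[\{(i,\sigma'(k))\}]&\text{if }m\le k<|\sigma'|,\\ s'(k)&\text{otherwise.}\end{cases}
\]
By (Q2), $s''\in\mathbb Q$. The first $m$ coordinates are unchanged, so $s''\le s$. The changes are only at $i$, and $i\notin\mathrm{dom}(a(k))$ for $k<|a|$, so $s''\le a$ and $s''\Vdash\sigma'\in\dot D_\xi$. Finally $s''(k)(i)=\sigma'(k)$ for all $k<|\sigma'|$: for $k<m$ both sides equal $s(k)(i)$, and for $k\ge m$ this is the correction. So $s''$ forces $c_i\restriction|\sigma'|=\sigma'\in\dot D_\xi$.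
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Cardinals are preserved by Lemma~\ref{lem:ccc}, and superclub holds by Proposition~\ref{prop:superclub}. Work in $V[g][H]$.

Fewer than $\kappa$ meager sets give rise to $\theta<\kappa$ dense sets, countably many for each. Lemma~\ref{lem:cohen} gives $I$ with $|I|<\kappa$, and for $i\in\kappa\setminus I$ the real $c_i$ lies in none of the meager sets. So $\mathrm{cov}(\mathcal M)\ge\kappa$.

For a single meager set $M$, the lemma with $\theta=\aleph_0$ gives a countable $I$, and $c_i\notin M$ for $i\in\omega_1\setminus I$. So $\{c_i:i<\omega_1\}$ is contained in no meager set, and $\mathrm{non}(\mathcal M)=\aleph_1$.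

Suppose $\kappa^{\aleph_0}=\kappa$ in $V$. The elements of $\mathbb Q$ are finite sequences of countable partial functions $\kappa\to2$ from $V$, so $|\mathbb Q|\le\kappa$. Since $\mathbb T$ adds no $\omega$-sequences of ordinals, $\kappa^{\aleph_0}=\kappa$ in $V[g]$. By (F3), $2^{\aleph_0}\le\kappa$ in $V[g][H]$, and $\kappa\le\mathrm{cov}(\mathcal M)\le2^{\aleph_0}\le\kappa$.
\end{proof}

\section{Superclub and the bounding number}\label{sec:b}

Under CH an unbounded family is built by diagonalizing at stage $\beta$ against the first $\beta$ functions of a list of $\omega^\omega$. Under superclub there is no such list, but the sequence can guess a bound for the family under construction: the pointwise supremum of a bounded family $\{f_\alpha:\alpha\in B\}$ is already attained on a countable initial segment of $B$, and this segment is some $S_\delta$.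

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\langle S_\delta\rangle$ be a superclub sequence. Define $f_\beta\in\omega^\omega$ by recursion on $\beta<\omega_1$. For a limit $\delta\le\beta$ the functions $f_\alpha$ with $\alpha\in S_\delta\subseteq\delta$ are already defined; let $F_\delta(k)=\sup_{\alpha\in S_\delta}f_\alpha(k)\in\omega\cup\{\infty\}$. Choose $f_\beta$ so that for each of the countably many limits $\delta\le\beta$ with $F_\delta$ everywhere finite, $f_\beta(k)>F_\delta(k)$ for all but finitely many $k$.

Suppose $\mathfrak b>\aleph_1$, and let $x$ eventually dominate every $f_\alpha$. For each $\alpha$ fix $n_\alpha$ with $f_\alpha(k)\le x(k)$ for $k\ge n_\alpha$. There are countably many pairs $(n_\alpha,f_\alpha\restriction n_\alpha)$, so one pair $(n,\sigma)$ occurs for all $\alpha$ in an uncountable set $A$. Replacing $x(k)$ by $\max(x(k),\sigma(k))$ for $k<n$, we get $f_\alpha\le x$ everywhere for $\alpha\in A$.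

Let $B\subseteq A$ be uncountable with $Z=\{\delta:B\cap\delta=S_\delta\}$ stationary, and let $F(k)=\sup_{\alpha\in B}f_\alpha(k)\le x(k)$. A finite supremum of natural numbers is attained, say $F(k)=f_{\alpha_k}(k)$ with $\alpha_k\in B$. Choose $\delta\in Z$ above all $\alpha_k$. Then $S_\delta=B\cap\delta$ contains all $\alpha_k$ and is contained in $B$, so $F_\delta=F$, and $F_\delta$ is everywhere finite. Take $\beta\in B$ with $\beta\ge\delta$. Then $f_\beta\le F=F_\delta$ everywhere, whereas $f_\beta$ was chosen to exceed $F_\delta$ eventually. This contradiction shows $\mathfrak b=\aleph_1$. Miller's inequality $\mathrm{add}(\mathcal M)\le\mathfrak b$ (see \cite{BJ}) gives $\mathrm{add}(\mathcal M)=\aleph_1$.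
\end{proof}

The argument uses only that $Z$ is unbounded, but it uses the full equality $S_\delta=B\cap\delta$: the inclusion $S_\delta\subseteq B$ makes $F_\delta$ finite, and the inclusion $B\cap\delta\subseteq S_\delta$ makes it a bound for all of $B$. A tiltan sequence provides only an inclusion of the first kind.

\begin{thebibliography}{9}

\bibitem{BJ} Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.

\bibitem{Garti} Shimon Garti, \emph{Tiltan and graphs with no infinite paths}, arXiv:2302.09492 (2023).

\end{thebibliography}
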